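\title{Trace reconstruction from statistical queries of small size requires superpolynomially small tolerance}

\begin{abstract}
A trace of a binary string $x$ of length $n$ is obtained by deleting each bit independently with a constant probability $\delta$. A statistical query of size $s$ returns, up to a tolerance $\tau$, the probability that $s$ chosen positions of the trace show a chosen pattern. We prove that an algorithm which reconstructs every $x$ from queries of size $2$ must use tolerance $\exp(-\Omega(n^{1/7}))$. For every fixed $s$ the tolerance must be $\exp(-\Omega(n^{1/(6s-3)}))$, and it must be superpolynomially small for all $s\le \ln n/(16\ln\ln n)$. The proofs construct two strings with almost equal statistics. The deletion kernels are, at a suitable distance, either negligible or close to polynomials of low degree, and we nest strings that are almost orthogonal to such polynomials.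
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Fix a deletion rate $\delta\in(0,1)$ that does not depend on $n$, and write $q=\delta$ and $p=1-\delta$. A \emph{trace} $\mathbf y$ of a string $x\in\{0,1\}^n$ is obtained by deleting each bit of $x$ independently with probability $q$ and concatenating the surviving bits. A trace shorter than $n$ is padded with zeros at the end, so that $\mathbf y_1,\dots,\mathbf y_n$ are always defined. We write $\Pr_x$ for probabilities under this distribution. In worst-case trace reconstruction the goal is to recover an arbitrary unknown $x$ exactly.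

We study algorithms that see the distribution of $\mathbf y$ only through approximate low-dimensional marginals. A \emph{statistical query (SQ) of size $s$} consists of positions $1\le i_1<\dots<i_s\le n$, a pattern $w\in\{0,1\}^s$ and a tolerance $\tau>0$. The positions need not be consecutive, in contrast with an $\ell$-local query, which acts on a block of $\ell$ consecutive positions. The oracle may answer with any number $v$ such that
\[
\bigl|\,v-\Pr\nolimits_x[(\mathbf y_{i_1},\dots,\mathbf y_{i_s})=w]\,\bigr|\le\tau ,
\]
and it may choose $v$ adversarially. We call the probability in this display a \emph{pattern probability of size $s$}. The expectation of any $[0,1]$-valued function of $(\mathbf y_{i_1},\dots,\mathbf y_{i_s})$ is a weighted sum of $2^s$ pattern probabilities, so such queries reduce to the ones above.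

A \emph{size-$s$ SQ algorithm} is a family $A=(A_n)_{n\ge1}$ in which $A_n$ adaptively makes finitely many queries of size $s$ and outputs $x$ correctly for every $x\in\{0,1\}^n$ and every valid behavior of the oracle. Its \emph{tolerance} $\tau(A_n)$ is the smallest tolerance of a query that $A_n$ makes, over all inputs and all valid oracle behaviors. It measures how finely the algorithm has to read the marginals: by Hoeffding's inequality, one query of tolerance $\tau$ can be answered with high probability by averaging over about $\tau^{-2}$ independent traces. We say that $A$ \emph{must have tolerance $1/n^{\omega(1)}$} if for every $c>0$ there is $n_0(c)$ with $\tau(A_n)<n^{-c}$ for all $n\ge n_0(c)$. The following question comes from the work of Chen, De, Lee and Servedio~\cite{CDLS}.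

\begin{quote}
\emph{Is it true that, for every constant $\delta\in(0,1)$, every size-$2$ SQ algorithm for worst-case trace reconstruction must have tolerance $1/n^{\omega(1)}$?}
\end{quote}

Without deletions the trace is $x$ itself, and queries of size $1$ with tolerance $1/3$ read it off. With deletions, a surviving bit $x_a$ lands at position $1+\mathrm{Bin}(a-1,p)$, which fluctuates on the scale $\sqrt{pqa}$. So $\Pr_x[\mathbf y_i=1]$ is a linear function of $x$ whose weights vary slowly deep inside the string, and one expects strings with equal low-order moments to be almost indistinguishable by queries of size $1$. Queries of size $2$ are different in kind. Two adjacent positions of the trace typically come from nearby positions of $x$, wherever they lie, so the pair $(\mathbf y_i,\mathbf y_{i+1})$ sees the fine local structure of $x$. What it reports, however, is again an average of that structure over a long stretch of $x$. This suggests the answer yes: take two strings built from the same local pieces in different orders. The difficulty is that the distance between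 the two queried positions is arbitrary, so the two strings must agree at all scales at once. Plain counting does not help: there are order $n^2$ pattern probabilities, so at resolution $\tau$ there are $(1/\tau)^{O(n^2)}$ possible lists of values, a bound far larger than $2^n$.

\subsection{Results}

The answer is yes. A bound $\tau(A_n)\le\exp(-\Omega_\delta(n^\alpha))$ means that there are $c,n_0>0$, depending only on the parameters in the subscript, with $\tau(A_n)\le\exp(-cn^\alpha)$ for all $n\ge n_0$.

\begin{theorem}\label{thm:nine}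
For every $\delta\in(0,1)$ there are $c,n_0>0$ such that every size-$2$ SQ algorithm for worst-case trace reconstruction has $\tau(A_n)\le 10n^3\,2^{-cn^{1/9}}$ for all $n\ge n_0$. Hence it must have tolerance $1/n^{\omega(1)}$.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $s\ge1$, $k=\lceil\log_2(s+1)\rceil$, $S=2^k-1$ (so that $s\le S\le 2s-1$) and $C_0=3000/(pq)$. If $D\ge64$ is an integer with $(16C_0sD^3)^S\le n$, then every size-$s$ SQ algorithm has
\[
\tau(A_n)\le s\,2^s\,(136s^2D^2)^k\,2^{-D}.
\]
Consequently:
\begin{itemize}
\item[(a)] for fixed $s$, $\tau(A_n)\le\exp(-\Omega_{s,\delta}(n^{1/(3S)}))$; the exponent is $1/3$ for $s=1$, $1/9$ for $s=2,3$, $1/21$ for $4\le s\le7$, and always at least $1/(6s-3)$;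
\item[(b)] for any $s=s(n)\le\frac{\ln n}{16\ln\ln n}$ the tolerance must be $1/n^{\omega(1)}$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:seven}
Every size-$2$ SQ algorithm has $\tau(A_n)\le\exp(-\Omega_\delta(n^{1/7}))$.
\end{theorem}

Theorem~\ref{thm:seven} implies Theorem~\ref{thm:nine}. We prove the latter separately because its proof is the shortest answer to the question and is the construction that Theorem~\ref{thm:all} iterates.

For comparison, De, O'Donnell and Servedio~\cite{DOS} and Nazarov and Peres~\cite{NP} show that for constant $\delta$ there is $C$ such that any distinct $x,x'\in\{0,1\}^n$ satisfy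
\[
\max_i\bigl|\Pr\nolimits_x[\mathbf y_i=1]-\Pr\nolimits_{x'}[\mathbf y_i=1]\bigr|\ge e^{-Cn^{1/3}} .
\]
Hence queries of size $1$ and tolerance $e^{-Cn^{1/3}}/5$ suffice: query every $\Pr_x[\mathbf y_i=1]$ and output the string consistent with all answers, which is unique because two consistent strings have means within $\frac25e^{-Cn^{1/3}}$ of each other. Since $\Pr_x[\mathbf y_i=1]$ is a sum of $2^{s-1}$ pattern probabilities of size $s$, queries of size $s$ and tolerance $e^{-Cn^{1/3}}/(5\cdot2^{s-1})$ suffice as well. So Theorem~\ref{thm:all} is sharp for $s=1$ up to the constant in the exponent, and for $s=2$ the optimal exponent of $n$ lies in $[1/7,1/3]$. This upper bound is not used below.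

Section~\ref{sec:red} reduces the theorems to finding two strings with close statistics, and Section~\ref{sec:ex} shows the construction on blocks of four bits. Sections~\ref{sec:ker} and~\ref{sec:blind} provide the two tools. Section~\ref{sec:two} proves Theorems~\ref{thm:nine} and~\ref{thm:seven}, and Section~\ref{sec:all} proves Theorem~\ref{thm:all}. Throughout, $D\ge64$ is an integer; all errors are measured in units of $2^{-D}$, and $D$ is finally chosen as a power of $n$ or of $\ln n$. Intervals such as $[a,b)$ are intervals of integers.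

\section{Two strings and the chain formula}\label{sec:red}

An adversarial oracle can hide the difference between two inputs whose statistics are closer than twice the tolerance.

\begin{lemma}\label{lem:red}
Let $x\ne x'$ in $\{0,1\}^n$ and $\eta>0$ be such that every pattern probability of size $s$ differs by at most $\eta$ between $x$ and $x'$. Then every size-$s$ SQ algorithm has $\tau(A_n)<\eta/2$.
\end{lemma}

\begin{proof}
If $A_n$ uses random coins, fix them. Run $A_n$ and answer each query by the midpoint of its values for $x$ and $x'$. If every query has tolerance at least $\eta/2$, all answers are valid both for $x$ and for $x'$, so the one output must equal both, which is impossible. Hence some query has tolerance less than $\eta/2$. Up to the first such query the run is a valid behavior for the input $x$, and exact answers continue it validly. So this query counts in the definition of $\tau(A_n)$.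
\end{proof}

To compute pattern probabilities, let $Z_g$ be the index of the $g$-th success in a sequence of independent trials with success probability $p$. Its law is
\[
\beta_g(d)=\binom{d-1}{g-1}p^gq^{d-g}\quad(d\ge g),\qquad \beta_g(d)=0\quad(d<g),
\]
for $g\ge1$, and $\beta_0$ is the point mass at $0$. Thus $\beta_g(d)$ is the probability that, counting from a given position of $x$, the bit $d$ steps further survives and is the $g$-th survivor. We have $\sum_d\beta_g(d)=1$, and $\beta_{g+g'}=\beta_g*\beta_{g'}$ because $Z_g$ is a sum of $g$ independent copies of $Z_1$. For $1\le i_1<\dots<i_r\le n$ let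
\[
\pi_x(i_1,\dots,i_r)=\Pr\nolimits_x[\mathbf y_{i_1}=\dots=\mathbf y_{i_r}=1],
\]
and let $\pi_x(\emptyset)=1$. The numbers $g_l=i_l-i_{l-1}$, with $i_0=0$, are the \emph{gaps}.

\begin{lemma}[chain formula]\label{lem:chain}
With $a_0=0$,
\[
\pi_x(i_1,\dots,i_r)=\sum_{0<a_1<\dots<a_r\le n}\ \prod_{l=1}^r x_{a_l}\,\beta_{g_l}(a_l-a_{l-1}).
\]
\end{lemma}

\begin{proof}
Padded positions carry $0$, so on the event in question each trace position $i_l$ holds a surviving bit $x_{a_l}=1$; we split the event according to $(a_1,\dots,a_r)$. The bits $a_1<\dots<a_r$ land at $i_1,\dots,i_r$ if and only if, for each $l$, bit $a_l$ survives and exactly $g_l-1$ of the bits strictly between $a_{l-1}$ and $a_l$ survive. These $r$ events involve disjoint sets of bits, so they are independent, and the $l$-th has probability $\beta_{g_l}(a_l-a_{l-1})$.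
\end{proof}

This is the only place where the padding convention is used.

\begin{corollary}\label{cor:red}
Let $x\ne x'$ in $\{0,1\}^n$ and $\eta>0$ satisfy $|\pi_x(I)-\pi_{x'}(I)|\le\eta$ for all sets $I$ of at most $s$ positions. Then every size-$s$ SQ algorithm has $\tau(A_n)<2^{s-1}\eta$.
\end{corollary}

\begin{proof}
Let $I_1$ and $I_0$ be the queried positions where the pattern is $1$ and $0$. Expanding $\prod_{i\in I_1}\mathbf y_i\prod_{i\in I_0}(1-\mathbf y_i)$ shows that the pattern probability is $\sum_{U\subseteq I_0}(-1)^{|U|}\pi_x(I_1\cup U)$, a signed sum of at most $2^s$ terms. Apply Lemma~\ref{lem:red} with $2^s\eta$.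
\end{proof}

\section{An example with blocks of four bits}\label{sec:ex}

Let $A=1001$ and $B=0110$, indexed by $a=0,1,2,3$. For any function $\varphi$,
\begin{equation}\label{eq:toy}
\sum_a(A_a-B_a)\varphi(a)=\varphi(0)-\varphi(1)-\varphi(2)+\varphi(3),
\end{equation}
which vanishes when $\varphi$ is affine.

\emph{One level.} Let $x=0^\omega A\,0^{n-\omega-4}$ and $x'=0^\omega B\,0^{n-\omega-4}$, and put $f_i(u)=\beta_i(\omega+1+u)$. By the chain formula, $\pi_x(i)-\pi_{x'}(i)$ is \eqref{eq:toy} with $\varphi=f_i$. It is a second difference, so it is small to the extent that $f_i$ is close to affine on four points, which is what a long prefix of zeros achieves.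

\emph{Pairs see through one level.} The string $A$ has one pair of ones, at distance $3$, and $B$ has one pair, at distance $1$. Hence
\[
\pi_x(i,i+1)=f_i(0)\beta_1(3)=pq^2f_i(0),\qquad \pi_{x'}(i,i+1)=f_i(1)\beta_1(1)=pf_i(1).
\]
The binomial theorem gives $\sum_{i=1}^{d}\beta_i(d)=p$ for each $d\ge1$. Summing over $1\le i<n$ we get $\sum_i(\pi_{x'}(i,i+1)-\pi_x(i,i+1))=p^2(1-q^2)$, so for some $i$ the two probabilities differ by at least $p^2(1-q^2)/n$, whatever $\omega$ is. The kernel $\beta_1$ is not smooth, and no padding removes it.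

\emph{Two levels.} Place four blocks at offsets $0,R,2R,3R$ with zeros between them, in the order $B,A,A,B$ for a string $w$ and $A,B,B,A$ for a string $w'$, and pad as before. Consider $\pi(i,i+g)$. A block at offset $tR$ contributes through its own pair of ones $f_i(tR)\beta_g(3)$ if it is $A$ and $f_i(tR+1)\beta_g(1)$ if it is $B$. With $\Theta(t)=f_i(tR+1)\beta_g(1)-f_i(tR)\beta_g(3)$, these contributions differ between $w$ and $w'$ by
\[
\Theta(0)-\Theta(1)-\Theta(2)+\Theta(3).
\]
If $f_i$ is affine on $[0,4R)$, then $\Theta$ is affine in $t$ and the difference vanishes for every $g$. The rough kernel has become a constant coefficient, and the cancellation now comes from the order of the blocks.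

It remains to look at pairs in different blocks. Exchange $A$ and $B$ in block $t$ and fix a one at position $u$ in an earlier block. The change is $\pm f_i(u)$ times \eqref{eq:toy} with $\varphi(a)=\beta_g(tR+a-u)$, a kernel evaluated at distance at least $R-3$. If $g$ is much smaller than $pR$, the kernel is negligible there. Otherwise $g$ is large and the kernel is smooth on four points. If $u$ lies in a later block, then $\varphi(a)=f_i(tR+a)\beta_g(u-tR-a)$ is a product of two smooth functions, and the product of two affine functions is quadratic, which \eqref{eq:toy} does not annihilate. So the blocks must be blind to polynomials of twice the degree used to approximate the kernels.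

The proof replaces ``affine'' by ``degree less than $D$'' and makes each of these statements quantitative with error about $2^{-D}$.

\section{The kernels are smooth or negligible}\label{sec:ker}

For $f:\mathbb Z\to\mathbb R$ let $(\Delta_Rf)(a)=f(a+R)-f(a)$. We use Young's inequalities $\|f*h\|_1\le\|f\|_1\|h\|_1$ and $\|f*h\|_\infty\le\|f\|_1\|h\|_\infty$, and the identity $\Delta_R(f*h)=(\Delta_Rf)*h=f*\Delta_Rh$. Put $\kappa=4/\sqrt q$. The law $\beta_g$ has width of order $\sqrt g$, so each difference with step $R$ should gain a factor of order $R/\sqrt g$. To control $l$ differences at once, we split $\beta_g$ into $l$ convolution factors and let each absorb one difference.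

\begin{lemma}[smoothness]\label{lem:smooth}
For integers $R\ge1$ and $g\ge l\ge1$, $\ \|\Delta_R^l\beta_g\|_1\le(\kappa R\sqrt{l/g})^l$.
\end{lemma}

\begin{proof}
Let $g'=\lfloor g/l\rfloor\ge g/(2l)$. Then $\Delta_R^l\beta_g=(\Delta_R\beta_{g'})^{*l}*\beta_{g-lg'}$, so $\|\Delta_R^l\beta_g\|_1\le\|\Delta_R\beta_{g'}\|_1^l$. Since $\Delta_Rf$ is a sum of $R$ translates of $\Delta_1f$, we have $\|\Delta_R\beta_{g'}\|_1\le R\|\Delta_1\beta_{g'}\|_1$. For $d\ge g'$ the ratio $\beta_{g'}(d+1)/\beta_{g'}(d)=q\bigl(1+\frac{g'-1}{d-g'+1}\bigr)$ is nonincreasing in $d$. So $\beta_{g'}$ rises from $0$ to its maximum and then falls to $0$, and $\|\Delta_1\beta_{g'}\|_1=2\max\beta_{g'}$.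

We bound the maximum by Fourier inversion. The characteristic function of $\beta_1$ is $\chi(\phi)=pe^{i\phi}/(1-qe^{i\phi})$, and that of $\beta_{g'}$ is $\chi^{g'}$, so $\max\beta_{g'}\le\frac1{2\pi}\int_{-\pi}^{\pi}|\chi(\phi)|^{g'}d\phi$. For $|\phi|\le\pi$ we have $1-\cos\phi\ge2\phi^2/\pi^2$, hence
\[
|\chi(\phi)|^{-2}=1+\frac{2q(1-\cos\phi)}{p^2}\ge1+y,\qquad y=\frac{4q\phi^2}{\pi^2p^2}\le\frac{4q}{p^2}.
\]
Using $\ln(1+y)\ge y/(1+y)$ and $p^2+4q=(1+q)^2\le4$,
\[
\ln(1+y)\ge\frac{y}{1+4q/p^2}=\frac{yp^2}{(1+q)^2}\ge\frac{yp^2}4=\frac{q\phi^2}{\pi^2}.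
\]
Therefore $\max\beta_{g'}\le\frac1{2\pi}\int_{\mathbb R}e^{-g'q\phi^2/(2\pi^2)}d\phi=\sqrt{\pi/(2qg')}\le\sqrt{\pi l/(qg)}$, and $\|\Delta_R\beta_{g'}\|_1\le2\sqrt\pi R\sqrt{l/(qg)}\le\kappa R\sqrt{l/g}$.
\end{proof}

This is where $q>0$ is used; as $q\to0$ the constant $\kappa$ blows up and $\beta_g$ tends to a point mass. The next lemma is where $p>0$ is used.

\begin{lemma}[tail]\label{lem:tail}
For real $\lambda\ge4D$ and an integer $1\le g\le\lambda$, $\ \Pr[Z_g>3\lambda/p]\le2^{-D}$.
\end{lemma}

\begin{proof}
Let $M=\lfloor3\lambda/p\rfloor$ and $\mu=pM\ge3\lambda-p\ge2\lambda$. The event says that the number $X$ of successes in the first $M$ trials is less than $g\le\mu/2$. The Chernoff bound $\Pr[X\le\mu/2]\le e^{-\mu/8}$ for a binomial variable with mean $\mu$ gives probability at most $e^{-\lambda/4}\le e^{-D}$.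
\end{proof}

Small differences of high order mean closeness to a polynomial, through Newton's formula $f(\cdot+tR)=\sum_{l=0}^t\binom tl\Delta_R^lf$, which is the binomial expansion of the shift operator $(\mathrm{Id}+\Delta_R)^t$. The threshold on $g$ that makes the terms with $l\ge D$ negligible over a range of length $T$ is
\[
N(T)=\frac{473\,T^2}{qD}.
\]
Note that $N(T)\ge473T\ge4D$ when $T\ge D$.

\begin{lemma}[truncated Newton formula]\label{lem:newton}
Let $M\ge D$ and $R\ge1$ be integers and $g\ge N(MR)$. Let $\|\cdot\|$ be the norm of $\ell^1(\mathbb Z)$ or of $\ell^\infty(\mathbb Z)$, and suppose $\|\Delta_R^lf\|\le(\kappa R\sqrt{l/g})^l$ for $1\le l\le M$. Then for every integer $0\le t\le M$,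
\[
\Bigl\|f(\cdot+tR)-\sum_{l<D}\binom tl\Delta_R^lf\Bigr\|\le2^{1-D}.
\]
\end{lemma}

\begin{proof}
Since $\binom tl\le(eM/l)^l$, the left side is at most $\sum_{l=D}^{t}\bigl(e\kappa MR/\sqrt{lg}\bigr)^l$. For $l\ge D$ we have $lg\ge473(MR)^2/q\ge4e^2\kappa^2(MR)^2$, because $4e^2\kappa^2=64e^2/q$ and $64e^2<473$. So the $l$-th term is at most $2^{-l}$.
\end{proof}

Combining the three lemmas gives the dichotomy used in the example, uniformly in the gap $g$.

\begin{lemma}[polynomial approximation]\label{lem:poly}
Let $T\ge D$ and $d_0>3N(T)/p$ be integers. For every $g\ge1$ there is a polynomial $P$ of degree less than $D$ with $|\beta_g(d_0+t)-P(t)|\le2^{1-D}$, and hence $|P(t)|\le2$, for $t=0,\dots,T$.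
\end{lemma}

\begin{proof}
If $g\ge N(T)$, then $g\ge T$, so Lemma~\ref{lem:smooth} bounds $\|\Delta_1^l\beta_g\|_\infty\le\|\Delta_1^l\beta_g\|_1$ for $1\le l\le T$. Lemma~\ref{lem:newton} with $R=1$ and $M=T$ shows that $P(t)=\sum_{l<D}\binom tl(\Delta_1^l\beta_g)(d_0)$ works. If $g<N(T)$, take $P=0$: Lemma~\ref{lem:tail} with $\lambda=N(T)$ gives $\beta_g(d_0+t)\le\Pr[Z_g>3N(T)/p]\le2^{-D}$.
\end{proof}

In words, a stretch of length $T$ looks polynomial to every kernel from distance of order $T^2/D$. All exponents in the theorems come from this exchange rate. A lower bound on the distance is needed: on $[1,T]$ the kernel $\beta_1$ jumps from $0$ to $p$ just before the left end, and it is this roughness that exposed the one-level strings in Section~\ref{sec:ex}.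

\section{Strings that polynomials do not distinguish}\label{sec:blind}

We need analogues of the pair $1001$, $0110$ for degree $2D-2$. Approximate orthogonality is enough, and the pigeonhole principle provides it once we have a basis that is well conditioned in the maximum norm.

\begin{lemma}\label{lem:classes}
Let $X$ be a nonempty finite set, $V$ a space of real functions on $X$ of dimension at most $E\ge1$, and $0<\eta\le1$. The functions $\alpha:X\to\{0,1\}$ can be partitioned into at most $(4|X|E/\eta)^E$ classes such that any $\alpha,\alpha'$ in the same class satisfy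
\[
\Bigl|\sum_{z\in X}(\alpha(z)-\alpha'(z))\varphi(z)\Bigr|\le\eta\max_X|\varphi|\qquad\text{for all }\varphi\in V .
\]
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_{E'}$ be a basis of $V$, with $E'\le E$, and choose $z_1,\dots,z_{E'}\in X$ maximizing $|\det(v_i(z_j))|$. The maximum is nonzero because the $v_i$ are linearly independent. Let $\ell_j(z)$ be the determinant with $z_j$ replaced by $z$, divided by $\det(v_i(z_j))$. Expanding along the $j$-th column shows $\ell_j\in V$; maximality gives $|\ell_j|\le1$ on $X$; and $\ell_j(z_{j'})$ is $1$ for $j=j'$ and $0$ otherwise. For $\varphi\in V$ the function $\varphi-\sum_j\varphi(z_j)\ell_j\in V$ vanishes at all $z_j$, so it is zero since the matrix $(v_i(z_j))$ is invertible.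

The numbers $\sum_z\alpha(z)\ell_j(z)$ lie in $[-|X|,|X|]$. Cut this real interval into $\lceil2|X|E/\eta\rceil\le4|X|E/\eta$ pieces of length at most $\eta/E$, and put $\alpha,\alpha'$ in the same class if for each $j$ their numbers lie in the same piece. Then the sum in the statement is at most $\sum_j|\varphi(z_j)|\,\eta/E\le\eta\max_X|\varphi|$.
\end{proof}

There are about $2D$ conditions, each to a precision of about $D$ bits, so strings of length of order $D^2$ are long enough. From now on
\[
m=4D^2 .
\]

\begin{lemma}\label{lem:blind}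
There is a set $\mathcal C\subseteq\{0,1\}^m$ with $|\mathcal C|\ge2^{D^2}$ such that for all $A,B\in\mathcal C$ and all polynomials $P$ of degree at most $2D-2$,
\[
\Bigl|\sum_{t=0}^{m-1}(A_t-B_t)P(t)\Bigr|\le2^{-D}\max_{0\le t<m}|P(t)|.
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:classes} with $X=[0,m)$, $E=2D-1$ and $\eta=2^{-D}$. Since $4mE\le32D^3$, the number of classes is at most $2^{2D(D+5+3\log_2D)}$, and this is at most $2^{3D^2}$ because $10+6\log_2D\le D$ for $D\ge64$. Let $\mathcal C$ be the largest class among the $2^{4D^2}$ strings.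
\end{proof}

\section{Queries of size two}\label{sec:two}

\subsection{Block strings, single points and far pairs}

Both proofs for size $2$ use strings made of blocks from $\mathcal C$. Fix integers $K\ge1$ and $R\ge m$ and let $L=KR$. \emph{Block $t$} is the interval $[tR,tR+m)$, for $0\le t<K$. A \emph{block string} is a string $w\in\{0,1\}^L$, indexed by $[0,L)$, that carries an element of $\mathcal C$ in each block and zeros elsewhere. Let $\omega=\lceil3N(L)/p\rceil$ and $n\ge\omega+L$. To block strings $w,w'$ we associate
\[
x=0^\omega w\,0^{n-\omega-L},\qquad x'=0^\omega w'\,0^{n-\omega-L}.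
\]
With $f_i(u)=\beta_i(\omega+1+u)$ the chain formula reads
\[
\pi_x(i)=\sum_uw_uf_i(u),\qquad \pi_x(i,i+g)=\sum_{u<v}w_uw_v\,f_i(u)\,\beta_g(v-u).
\]
The prefix is chosen so that Lemma~\ref{lem:poly} applies with $T=L$ and $d_0=\omega+1$: for each $i$ there is a polynomial $P_i$ of degree less than $D$ with
\begin{equation}\label{eq:Pi}
|f_i(u)-P_i(u)|\le2^{1-D}\quad\text{and}\quad|P_i(u)|\le2\qquad(0\le u<L).
\end{equation}
Fix an integer $G\ge1$. A pair $u<v$ of positions in blocks $t\le t'$ is \emph{far} if $t'-t\ge G$ and \emph{near} otherwise. Let $\Sigma^{\mathrm{far}}(w)$ and $\Sigma^{\mathrm{near}}(w)$ be the parts of the sum for $\pi_x(i,i+g)$ over far and near pairs; they add up to $\pi_x(i,i+g)$. Single points and far pairs are linear in each block, so they need nothing beyond the blindness of the blocks.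

\begin{lemma}\label{lem:far}
Let $w,w'$ be any block strings, and let $i,g\ge1$.
\begin{itemize}
\item[(a)] $|\pi_x(i)-\pi_{x'}(i)|\le4L\,2^{-D}$.
\item[(b)] If $GR-m\ge3N(m)/p$, then $|\Sigma^{\mathrm{far}}(w)-\Sigma^{\mathrm{far}}(w')|\le10mKL\,2^{-D}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Replacing $f_i$ by $P_i$ in $\sum_u(w_u-w'_u)f_i(u)$ costs at most $L2^{1-D}$. If block $t$ carries $A$ in $w$ and $B$ in $w'$, then $|\sum_a(A_a-B_a)P_i(tR+a)|\le2\cdot2^{-D}$ by Lemma~\ref{lem:blind}. The total is at most $(2L+2K)2^{-D}$.

(b) Pass from $w$ to $w'$ in at most $K$ steps, changing one block at a time. Suppose block $t$ changes from $A$ to $B$. A far pair has at most one point in block $t$, and only the pairs with exactly one point $tR+a$ there are affected. Fix the other point $u$, which carries a one; there are at most $L$ choices. It suffices to show that the pairs through $u$ change by at most $10m2^{-D}$.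

Suppose $u$ is to the left. Then $u\le(t-G)R+m-1$, so $d_0=tR-u\ge GR-m+1>3N(m)/p$. The change is $f_i(u)\sum_a(B_a-A_a)\beta_g(d_0+a)$, and $f_i(u)\le1$. Lemma~\ref{lem:poly} with $T=m$ replaces $\beta_g(d_0+a)$ by a polynomial of degree less than $D$ bounded by $2$, at cost $m2^{1-D}$, and Lemma~\ref{lem:blind} bounds the rest by $2\cdot2^{-D}$.

Suppose $u$ is to the right. Then $u\ge(t+G)R$, so $d_0=u-tR-(m-1)\ge GR-m+1>3N(m)/p$. The change is $\sum_a(B_a-A_a)f(a)h(a)$ with $f(a)=f_i(tR+a)$ and $h(a)=\beta_g(d_0+(m-1-a))$. By \eqref{eq:Pi}, $f$ is within $2^{1-D}$ of $P(a)=P_i(tR+a)$. By Lemma~\ref{lem:poly} in the variable $m-1-a$, $h$ is within $2^{1-D}$ of a polynomial $Q(a)$ of degree less than $D$ with $|Q|\le2$. Then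
\begin{equation}\label{eq:prod}
|fh-PQ|\le|f-P|\,|h|+|P|\,|h-Q|\le3\cdot2^{1-D},
\end{equation}
and $PQ$ has degree at most $2D-2$ and is bounded by $4$. The change is at most $(6m+4)2^{-D}$.
\end{proof}

\begin{remark}
Part (a) with $K=1$, $R=m$ and two distinct elements of $\mathcal C$ already treats queries of size $1$: there $L=4D^2$ and $\omega+L=O_\delta(D^3)$, which gives the exponent $1/3$.
\end{remark}

What remains is the near pairs, on which the kernel $\beta_g(v-u)$ is not a single polynomial. The two proofs differ in how they deal with them.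

\subsection{Proof of Theorem~\ref{thm:nine}: coding the order of the blocks}

We separate the blocks so widely that only pairs in the same block are near, and we arrange two kinds of blocks according to codes from $\mathcal C$. Let
\[
K=m,\qquad R=m+\lceil3N(m)/p\rceil,\qquad G=1,
\]
so the hypothesis of Lemma~\ref{lem:far}(b) holds. Fix distinct $A,B\in\mathcal C$. For a code $\xi\in\{0,1\}^m$ let $w^\xi$ be the block string with $A$ in block $t$ if $\xi_t=0$ and $B$ if $\xi_t=1$. Let $w=w^A$ and $w'=w^B$; they are distinct since $A\ne B$. We have $N(m)=O_\delta(D^3)$, $R=O_\delta(D^3)$, $L=mR=O_\delta(D^5)$ and $N(L)=O_\delta(D^9)$, so $\omega+L\le C_\delta D^9$. For large $n$ take $D=\lfloor(n/C_\delta)^{1/9}\rfloor\ge64$. Then $\omega+L\le n$ and $D\ge cn^{1/9}$ with $c=\frac12C_\delta^{-1/9}$.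

Fix $i,g$. In $\Sigma^{\mathrm{near}}$ replace $f_i(u)$ by $P_i(u)$. Since $\sum_v\beta_g(v-u)\le1$ for each $u$, this costs at most $L2^{1-D}$ for each of $w,w'$. After the replacement, block $t$ of $w^\xi$ contributes the value it has when it carries $A$, plus $\xi_t\Theta(t)$, where
\[
\Theta(t)=\sum_{0\le a<b<m}(B_aB_b-A_aA_b)\,\beta_g(b-a)\,P_i(tR+a).
\]
So the two sums differ by $\sum_t(A_t-B_t)\Theta(t)$. Now $\Theta$ is a polynomial in $t$ of degree less than $D$, and $|\Theta(t)|\le\sum_a2\sum_b\beta_g(b-a)\le2m$ for $0\le t<m$. Lemma~\ref{lem:blind}, applied to $A$ and $B$ as codes, bounds the difference by $2m2^{-D}$. Hence $|\Sigma^{\mathrm{near}}(w)-\Sigma^{\mathrm{near}}(w')|\le(4L+2m)2^{-D}$.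

With Lemma~\ref{lem:far}, all quantities $\pi(i)$ and $\pi(i,i+g)$ differ by at most
\[
(10m^2L+4L+2m)2^{-D}\le12m^2L\,2^{-D}\le12n^22^{-D},
\]
where we used $m^2\le mR=L\le n$. Corollary~\ref{cor:red} gives $\tau(A_n)<24n^22^{-D}\le10n^32^{-cn^{1/9}}$. For every $c'>0$ this is less than $n^{-c'}$ once $n$ is large. \qed

\subsection{Proof of Theorem~\ref{thm:seven}: counting near pairs}

The prefix has length of order $L^2/D$, so the exponent improves if $L$ shrinks. Above, $L$ was of order $D^5$ because $D^2$ blocks were separated by $D^3$ zeros. We now remove the zeros. Near pairs then have all distances up to order $D^3$, but on this range every $\beta_g$ is a piecewise polynomial with only $O(D)$ pieces, and the pieces do not depend on $g$. The near sums are therefore governed by $O(D^3)$ linear functionals of the products $w_uw_v$, each needed to a precision of $O(D)$ bits, and strings with more than $O(D^4)$ bits of freedom must collide.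

Let
\[
R=m,\qquad G=\Bigl\lceil\frac{3N(m)}{pm}\Bigr\rceil+1,\qquad d_1=Gm .
\]
Then $GR-m=(G-1)m\ge3N(m)/p$, and $d_1\le3N(m)/p+2m=O_\delta(D^3)$. A near pair has $1\le v-u\le(G-1)m+m-1<d_1$.

\begin{lemma}\label{lem:win}
There is an integer $C_1=C_1(\delta)$ such that $[1,d_1)$ is covered by at most $C_1D$ disjoint intervals $J$ with the following property: for every $g\ge1$ there is a polynomial $Q$ of degree less than $D$ with $|\beta_g-Q|\le2^{1-D}$ and $|Q|\le2$ on $J$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:poly} allows an interval of length of order $\sqrt{Dd_0}$ at distance $d_0$, and interpolation always allows $D$ points. Let $c=\sqrt{pq}/60<1$. Start with $d_0=1$. Given $d_0<d_1$, let $T=\max(D-1,\lfloor c\sqrt{Dd_0}\rfloor)$, take $J=[d_0,d_0+T]$, and continue from $d_0+T+1$. If $T=D-1$, let $Q$ interpolate $\beta_g$ at the $D$ points of $J$. If $T\ge D$, then $T^2\le pqDd_0/3600$, so $3N(T)/p\le1419d_0/3600<d_0$ and Lemma~\ref{lem:poly} applies.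

After the first step $d_0\ge D$, so $c\sqrt{Dd_0}\le d_0$. Each further step increases $d_0$ by at least $c\sqrt{Dd_0}$, and hence increases $\sqrt{d_0}$ by at least
\[
\frac{c\sqrt{Dd_0}}{\sqrt{d_0+c\sqrt{Dd_0}}+\sqrt{d_0}}\ge\frac{c\sqrt D}{1+\sqrt2}.
\]
So there are at most $2+(1+\sqrt2)\sqrt{d_1/D}/c=O_\delta(D)$ intervals.
\end{proof}

Let $K=3C_1D^2$, so $L=Km=12C_1D^4$. There are at least $(2^{D^2})^K=2^{3C_1D^4}$ block strings. For each interval $J$ let $X_J$ be the set of near pairs $(u,v)$ with $v-u\in J$; the sets $X_J$ partition the near pairs, and we discard the empty ones. Let $V_J$ be the span of the functions $u^a(v-u)^b$ on $X_J$ with $0\le a,b<D$, of dimension at most $D^2$. Apply Lemma~\ref{lem:classes} to each $X_J$ with $E=D^2$ and $\eta=2^{-D}$, and record for a block string $w$ the class of the function $(u,v)\mapsto w_uw_v$ on each $X_J$. Since $|X_J|\le L^2$, the number of possible records is at most $(4L^2D^22^D)^{C_1D^3}$. Once $D\ge D_1(\delta)$ we have $4L^2D^2\le2^D$, and the number of records is at most $2^{2C_1D^4}$. So there are block strings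 $w\ne w'$ with the same record, that is,
\begin{equation}\label{eq:rec}
\Bigl|\sum_{(u,v)\in X_J}(w_uw_v-w'_uw'_v)\varphi(u,v)\Bigr|\le2^{-D}\max_{X_J}|\varphi|\qquad\text{for all }J\text{ and }\varphi\in V_J .
\end{equation}
Here $N(L)=O_\delta(D^7)$, so $\omega+L\le C'_\delta D^7$, and for large $n$ we take $D=\lfloor(n/C'_\delta)^{1/7}\rfloor\ge\max(64,D_1)$.

Fix $i,g$. On $X_J$ the weight $f_i(u)\beta_g(v-u)$ is within $3\cdot2^{1-D}$ of $\varphi(u,v)=P_i(u)Q(v-u)$, by the estimate \eqref{eq:prod} with $Q$ from Lemma~\ref{lem:win}. This $\varphi$ lies in $V_J$ and is bounded by $4$. There are at most $L^2$ near pairs and at most $C_1D$ intervals, so \eqref{eq:rec} gives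
\[
|\Sigma^{\mathrm{near}}(w)-\Sigma^{\mathrm{near}}(w')|\le(6L^2+4C_1D)2^{-D}\le7L^22^{-D}.
\]
Lemma~\ref{lem:far} bounds the far pairs by $10mKL2^{-D}=10L^22^{-D}$ and single points by $4L2^{-D}$. This is why the blocks were taken from $\mathcal C$: the record controls only near pairs. By Corollary~\ref{cor:red}, $\tau(A_n)<34n^22^{-D}$, and $D\ge\frac12(n/C'_\delta)^{1/7}$ gives $\tau(A_n)\le\exp(-\Omega_\delta(n^{1/7}))$. \qed

\section{Queries of arbitrary size}\label{sec:all}

We iterate the construction of Theorem~\ref{thm:nine}. At level $j$ we have two strings $b_j\ne c_j$ and a threshold $\Lambda_j$; the strings at level $j+1$ consist of $m$ copies of $b_j$ or $c_j$, arranged according to two codes from $\mathcal C$. Given a chain of points, cut it at the gaps of size at least $\Lambda_j$. A cluster with few points cannot tell $b_j$ from $c_j$, by induction; this played the role of the far pairs. A cluster with many points may tell them apart, but it stays near one copy, so its contribution is linear in the code; this played the role of the near pairs. Two such clusters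 would give a contribution quadratic in the code, about which Lemma~\ref{lem:blind} says nothing. If level $j$ handles $2^j-1$ points, then a chain with $2(2^j-1)+1=2^{j+1}-1$ points has at most one large cluster, and this is the source of the number $S=2^k-1$.

\subsection{Chain sums}

In this section strings are functions $\mathbb Z\to\{0,1\}$. To argue about one cluster inside a longer chain we summarize the rest of the chain by a weight $f$ on the first point and a weight $h$ on the last point. For strings $x^1,\dots,x^r$, gaps $\gamma=(g_2,\dots,g_r)$ with $g_l\ge1$, $f\in\ell^1(\mathbb Z)$ and $h\in\ell^\infty(\mathbb Z)$, put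
\[
\Phi_\gamma(x^1,\dots,x^r;f,h)=\sum_{a\in\mathbb Z^r}f(a_1)\,x^1_{a_1}\prod_{l=2}^r\Bigl(\beta_{g_l}(a_l-a_{l-1})\,x^l_{a_l}\Bigr)h(a_r),
\]
and write $\Phi_\gamma(x;f,h)$ if all $x^l$ equal $x$. Only tuples $a_1<\dots<a_r$ contribute. Summing absolute values over $a_r,a_{r-1},\dots,a_1$ in turn shows that the sum converges absolutely and
\begin{equation}\label{eq:bil}
|\Phi_\gamma(x^1,\dots,x^r;f,h)|\le\|f\|_1\|h\|_\infty .
\end{equation}
The sum is bilinear in $(f,h)$. If $x\in\{0,1\}^n$ is extended by zero outside $[1,n]$, the chain formula says $\pi_x(i_1,\dots,i_r)=\Phi_{(g_2,\dots,g_r)}(x;\beta_{g_1},1)$.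

Let $\check\beta_g(d)=\beta_g(-d)$. For $\Lambda\ge1$ define the classes of \emph{incoming} and \emph{outgoing} weights
\[
\mathcal I_\Lambda=\{\beta_g*\nu:\ g\ge\Lambda,\ \|\nu\|_1\le1\},\qquad
\mathcal O_\Lambda=\{\check\beta_g*\mu:\ g\ge\Lambda,\ \|\mu\|_\infty\le1\}\cup\{1\}.
\]
Both classes are invariant under translation and decrease as $\Lambda$ grows; elements of $\mathcal I_\Lambda$ have $\ell^1$ norm at most $1$ and elements of $\mathcal O_\Lambda$ have $\ell^\infty$ norm at most $1$. Since $(\Delta_R^l\check\beta_g)(d)=(-1)^l(\Delta_R^l\beta_g)(-d-lR)$, Lemma~\ref{lem:smooth} and Young's inequalities show that for $f\in\mathcal I_\Lambda$ and $h\in\mathcal O_\Lambda$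
\begin{equation}\label{eq:cls}
\|\Delta_R^lf\|_1\le(\kappa R\sqrt{l/\Lambda})^l,\qquad\|\Delta_R^lh\|_\infty\le(\kappa R\sqrt{l/\Lambda})^l\qquad(1\le l\le\Lambda).
\end{equation}

For a set $C=\{l,\dots,l'\}$ of consecutive indices let $\gamma_C=(g_{l+1},\dots,g_{l'})$. Define $f_1=f$, $f_{e+1}=\beta_{g_{e+1}}*(x^ef_e)$ and $h_r=h$, $h_{e-1}=\check\beta_{g_e}*(x^eh_e)$, and put $f_C=f_l$, $h_C=h_{l'}$. Carrying out the summation over the $a_e$ with $e\notin C$ gives
\begin{equation}\label{eq:ext}
\Phi_\gamma(x^1,\dots,x^r;f,h)=\Phi_{\gamma_C}(x^l,\dots,x^{l'};f_C,h_C),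
\end{equation}
where $f_C,h_C$ depend only on the strings $x^e$ with $e\notin C$. Multiplication by a string and convolution with a kernel do not increase norms. So if $\|f\|_1,\|h\|_\infty\le1$, then $f_C\in\mathcal I_{g_l}$ when $l>1$ and $h_C\in\mathcal O_{g_{l'+1}}$ when $l'<r$, while $f_C=f$ when $l=1$ and $h_C=h$ when $l'=r$.

\subsection{The nested strings}

Fix $s$ and distinct codes $\sigma,\sigma'\in\mathcal C$. Let $L_0=\Lambda_0=R_0=1$, $\rho_0=0$, and for $j\ge1$
\[
L_j=mR_{j-1},\qquad\Lambda_j=\lceil N(L_j)\rceil,\qquad\rho_j=\lceil3\Lambda_j/p\rceil,\qquad R_j=L_j+2s\rho_j .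
\]
The strings of level $j$ will differ only in the \emph{active interval} $[0,L_j)$. A kernel with $g\ge\Lambda_j$ is smooth across this interval, and a kernel with $g<\Lambda_j$ has short reach: by Lemma~\ref{lem:tail}, applicable since $\Lambda_j\ge N(m)\ge4D$ for $j\ge1$,
\begin{equation}\label{eq:reach}
\Pr[Z_g>\rho_j]\le2^{-D}\qquad(1\le g<\Lambda_j),
\end{equation}
and for $j=0$ there is no such $g$. A chain of at most $s$ points with such gaps that meets the active interval will therefore usually stay in the \emph{window} $W_j=[-s\rho_j,L_j+s\rho_j)$, which has length $R_j$. The sequences $L_j$ and $\Lambda_j$ are increasing.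

Let $b_0=0$ and let $c_0$ be the indicator of $\{0\}$. Suppose $b_j\ne c_j$ differ only in $[0,L_j)$. Let $\hat b_j$ be the $R_j$-periodic string that equals $b_j$ on $W_j$. For $\xi\in\{0,1\}^m$ let $x^\xi$ be obtained from $\hat b_j$ by overwriting, for each $0\le t<m$ with $\xi_t=1$, the interval $tR_j+[0,L_j)$ with the translate of $c_j|_{[0,L_j)}$. The windows $tR_j+W_j$ are disjoint, and on the $t$-th of them $x^\xi$ is the translate of $c_j$ if $\xi_t=1$ and of $b_j$ if $\xi_t=0$ (Figure~\ref{fig:win}). Set $b_{j+1}=x^\sigma$ and $c_{j+1}=x^{\sigma'}$. They are distinct, and they differ only in $[0,mR_j)=[0,L_{j+1})$. For example, $b_1$ and $c_1$ are $\sigma$ and $\sigma'$ on $[0,m)$ and zero elsewhere. Unlike the strings of Section~\ref{sec:two}, the higher levels continue periodically outside the active interval; Step~2 in the proof of Proposition~\ref{prop:E} shows why.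

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.92cm,y=0.9cm]
\fill[gray!35] (1,0) rectangle (3,0.6);
\fill[gray!10] (5,0) rectangle (7,0.6);
\fill[gray!35] (9,0) rectangle (11,0.6);
\draw (-0.5,0)--(12.5,0) (-0.5,0.6)--(12.5,0.6);
\draw[thick] (0,-0.1)--(0,0.7) (4,-0.1)--(4,0.7) (8,-0.1)--(8,0.7) (12,-0.1)--(12,0.7);
\node at (2,0.3) {$c_j$}; \node at (6,0.3) {$b_j$}; \node at (10,0.3) {$c_j$};
\node[below] at (1,0) {$0$}; \node[below] at (5,0) {$R_j$}; \node[below] at (9,0) {$2R_j$};
\draw[<->] (0,0.95)--node[above]{$s\rho_j$}(1,0.95);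
\draw[<->] (1,0.95)--node[above]{$L_j$}(3,0.95);
\draw[<->] (3,0.95)--node[above]{$s\rho_j$}(4,0.95);
\draw[<->] (4,0.95)--node[above]{$R_j$}(8,0.95);
\end{tikzpicture}
\caption{The first three windows of a string of level $j+1$ whose code begins with $101$. Each window of length $R_j$ has an active interval of length $L_j$ (shaded), filled from $c_j$ or $b_j$ according to the code, and two margins of length $s\rho_j$ on which $b_j$ and $c_j$ agree. Outside the $m$ coded windows the pattern of $b_j$ repeats with period $R_j$.}
\label{fig:win}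
\end{figure}

The margins make the effect of changing one active interval independent of the rest of the string.

\begin{lemma}[localization]\label{lem:loc}
Let $r\le s$, let all gaps in $\gamma$ be less than $\Lambda_j$, let $\|f\|_1,\|h\|_\infty\le1$ and $z\in\mathbb Z$. Let $u,v$ be strings that agree outside $z+[0,L_j)$ and equal on $z+W_j$ the translates by $z$ of $b_j$ and $c_j$ respectively. Then, with $f^z=f(\cdot+z)$ and $h^z=h(\cdot+z)$,
\[
\Phi_\gamma(v;f,h)-\Phi_\gamma(u;f,h)=\Phi_\gamma(c_j;f^z,h^z)-\Phi_\gamma(b_j;f^z,h^z)+\theta,\qquad|\theta|\le4s2^{-D}.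
\]
\end{lemma}

\begin{proof}
Match the tuple $a$ on the left with the tuple $a-z$ on the right. Tuples with no point in $z+[0,L_j)$ cancel on each side. A tuple with a point in $z+[0,L_j)$ and all consecutive distances at most $\rho_j$ spans at most $(r-1)\rho_j$, so it lies in $z+W_j$ and contributes equally to both sides. By \eqref{eq:reach} and a union bound over $l$, summing as for \eqref{eq:bil}, the tuples with some distance larger than $\rho_j$ have total absolute weight at most $s2^{-D}$ in each of the four sums.
\end{proof}

\subsection{The induction}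

\begin{proposition}\label{prop:E}
Let $M_0=0$, $M_j=(34s^2m)^j$ for $j\ge1$, and $\varepsilon_j=M_j2^{-D}$. For all $j\ge0$, all $1\le r\le\min(2^j-1,s)$, all $\gamma=(g_2,\dots,g_r)$ with gaps less than $\Lambda_j$, and all $f\in\mathcal I_{\Lambda_j}$, $h\in\mathcal O_{\Lambda_j}$,
\[
|\Phi_\gamma(b_j;f,h)-\Phi_\gamma(c_j;f,h)|\le\varepsilon_j .
\]
\end{proposition}

\begin{proof}
For $j=0$ there is no admissible $r$. Assume the statement for $j$ and write $R=R_j$, $\hat b=\hat b_j$. Let $r\le\min(2^{j+1}-1,s)$, let the gaps be less than $\Lambda_{j+1}$, and let $f\in\mathcal I_{\Lambda_{j+1}}$, $h\in\mathcal O_{\Lambda_{j+1}}$. We must compare $\Phi_\gamma(x^\xi;f,h)$ for $\xi=\sigma$ and $\xi=\sigma'$. Cut $\{1,\dots,r\}$ between $l-1$ and $l$ whenever $g_l\ge\Lambda_j$. The pieces are the \emph{clusters}; gaps inside a cluster are less than $\Lambda_j$. A cluster is \emph{small} if it has at most $2^j-1$ indices and \emph{large} otherwise. Two large clusters would need $2^{j+1}>r$ indices, so at most one is large.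

\emph{Step 1: small clusters do not see the code.} Let $C$ be a small cluster, with arbitrary strings on the indices outside $C$ and $x^\xi$ on $C$. By \eqref{eq:ext} the sum is $\Phi_{\gamma_C}(x^\xi;f_C,h_C)$. Here $f_C\in\mathcal I_{\Lambda_j}$: either $C$ is first and $f_C=f\in\mathcal I_{\Lambda_{j+1}}\subseteq\mathcal I_{\Lambda_j}$, or the gap before $C$ is at least $\Lambda_j$. In the same way $h_C\in\mathcal O_{\Lambda_j}$. Change the string on $C$ from $x^\xi$ to $\hat b$ by switching the ones of $\xi$ to zero one at a time, in at most $m$ steps. Each step is an instance of Lemma~\ref{lem:loc} with $z=tR$, and the translated weights lie in the same classes, so by the induction hypothesis the step costs at most $\varepsilon_j+4s2^{-D}$. Doing this successively for the at most $s$ small clusters, for both codes, costs at most $2sm(\varepsilon_j+4s2^{-D})$. If no cluster is large, both sums have become $\Phi_\gamma(\hat b;f,h)$ and the comparison is complete.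

\emph{Step 2: the weights of the large cluster are smooth along $R\mathbb Z$.} Let $C$ be the large cluster. With $\hat b$ on all other indices the sums are $\Phi_{\gamma_C}(x^\xi;F,H)$, where $F=f_C$ and $H=h_C$ do not depend on $\xi$. The difficulty is that the gaps adjacent to $C$ are only known to be at least $\Lambda_j$, which is too small for smoothness across the $m$ windows; the smoothness we need sits in $f$ and $h$, at the two ends of the chain. Periodicity carries it through. The function $F$ arises from $f$ by alternately multiplying by $\hat b$ and convolving with a kernel. Since $\hat b$ has period $R$, we have $\Delta_R(\hat b\varphi)=\hat b\,\Delta_R\varphi$, so $\Delta_R$ commutes with both operations, and neither increases norms. The same holds for $H$ and $h$. Hence $\|F\|_1,\|H\|_\infty\le1$ and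
\[
\|\Delta_R^lF\|_1\le\|\Delta_R^lf\|_1,\qquad\|\Delta_R^lH\|_\infty\le\|\Delta_R^lh\|_\infty .
\]
Since $\Lambda_{j+1}\ge N(mR)\ge m$, the bounds \eqref{eq:cls} supply the hypothesis of Lemma~\ref{lem:newton} with $M=m$ and $g=\Lambda_{j+1}$. So $F_t=\sum_{l<D}\binom tl\Delta_R^lF$ and $H_t=\sum_{l<D}\binom tl\Delta_R^lH$ satisfy, for $0\le t<m$,
\[
\|F(\cdot+tR)-F_t\|_1\le2^{1-D},\qquad\|H(\cdot+tR)-H_t\|_\infty\le2^{1-D},\qquad\|F_t\|_1\le2 .
\]

\emph{Step 3: the large cluster is linear in the code.} Start from $\hat b$ and switch on the windows with $\xi_t=1$ one at a time. Lemma~\ref{lem:loc}, which puts no restriction on the size of $C$ beyond $|C|\le s$, gives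
\[
\Phi_{\gamma_C}(x^\xi;F,H)=\Phi_{\gamma_C}(\hat b;F,H)+\sum_t\xi_t\Psi(t)+\theta_\xi,\qquad|\theta_\xi|\le4sm2^{-D},
\]
\[
\Psi(t)=\Phi_{\gamma_C}(c_j;F(\cdot+tR),H(\cdot+tR))-\Phi_{\gamma_C}(b_j;F(\cdot+tR),H(\cdot+tR)).
\]
Let $\tilde\Psi(t)$ be the same expression with $F_t,H_t$ in place of the translates. By bilinearity it is a polynomial in $t$ of degree at most $2D-2$. By \eqref{eq:bil}, replacing first $F(\cdot+tR)$ and then $H(\cdot+tR)$ changes each of the two terms by at most $2^{1-D}+2\cdot2^{1-D}$, so $|\Psi(t)-\tilde\Psi(t)|\le12\cdot2^{-D}$; and $|\Psi(t)|\le2$ gives $|\tilde\Psi(t)|\le3$ for $0\le t<m$. Lemma~\ref{lem:blind} yields $|\sum_t(\sigma_t-\sigma'_t)\Psi(t)|\le(12m+3)2^{-D}$.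

Adding the three contributions, the difference is at most
\[
2sm\,\varepsilon_j+(8s^2m+8sm+12m+3)2^{-D}\le(2smM_j+32s^2m)2^{-D}.
\]
For $j=0$ this is at most $M_12^{-D}$, and for $j\ge1$ it is at most $34s^2mM_j2^{-D}=M_{j+1}2^{-D}$ because $M_j\ge1$.
\end{proof}

For $j=0$ the step reduces to the one-point argument: $r=1$, the single cluster is large, $R=1$, and $\Psi(t)=f(t)h(t)$.

\subsection{Proof of Theorem~\ref{thm:all}}

The inequalities $2^{k-1}<s+1\le2^k$ give $s\le S\le2s-1$, and $k\ge1$.

\emph{Size of the window.} Let $j\ge1$. Then $L_j\ge4D^2$, so $L_j^2/(qD)\ge1$ and $L_j\le L_j^2/D$. Hence $\Lambda_j\le474L_j^2/(qD)$, $\rho_j\le1423L_j^2/(pqD)$ and $R_j\le2847sL_j^2/(pqD)\le C_0sL_j^2/D$. It follows that $L_{j+1}=4D^2R_j\le4C_0sDL_j^2$, so $y_j=4C_0sDL_j$ satisfies $y_{j+1}\le y_j^2$, with $y_1=16C_0sD^3$. Therefore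
\[
R_k\le\frac{C_0sL_k^2}D=\frac{y_k^2}{y_1}\le y_1^{2^k-1}=(16C_0sD^3)^S\le n .
\]

\emph{The two strings.} Let $\omega=s\rho_k+1$, and define $x_a=b_k(a-\omega)$ and $x'_a=c_k(a-\omega)$ for $1\le a\le n$, extended by zero. Since $\omega+W_k=[1,R_k]\subseteq[1,n]$, the strings $x\ne x'$ satisfy the hypothesis of Lemma~\ref{lem:loc} at level $k$ with $z=\omega$.

Let $1\le r\le s$ and consider $\pi_x(i_1,\dots,i_r)=\Phi_{(g_2,\dots,g_r)}(x;\beta_{g_1},1)$. Cut $\{1,\dots,r\}$ into clusters at the gaps $g_l\ge\Lambda_k$, $l\ge2$, and replace $x$ by $x'$ on one cluster $C$ at a time, using \eqref{eq:ext}. Each cluster has at most $s\le2^k-1$ indices, inner gaps less than $\Lambda_k$, and $h_C\in\mathcal O_{\Lambda_k}$; the constant $1$ was included in $\mathcal O_\Lambda$ for the last cluster. If $C$ is not first, or if $C$ is first and $g_1\ge\Lambda_k$, then $f_C\in\mathcal I_{\Lambda_k}$, and Lemma~\ref{lem:loc} with Proposition~\ref{prop:E} bounds the change by $\varepsilon_k+4s2^{-D}$. If $C$ is first and $g_1<\Lambda_k$, the weight $f_C=\beta_{g_1}$ need not be smooth,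 but the left margin protects the active interval. Tuples with $a_1\le\rho_k$ and all consecutive distances in $C$ at most $\rho_k$ have all points at most $s\rho_k<\omega$, where $x=x'$; the other tuples have weight at most $s2^{-D}$ for each of $x,x'$ by \eqref{eq:reach}. The change is at most $2s2^{-D}$. Since $4s\le M_k$ and $M_k=(136s^2D^2)^k$,
\[
|\pi_x(i_1,\dots,i_r)-\pi_{x'}(i_1,\dots,i_r)|\le s(\varepsilon_k+4s2^{-D})\le2s(136s^2D^2)^k2^{-D},
\]
and Corollary~\ref{cor:red} gives the main bound.

\emph{Consequence (a).} For fixed $s$ take $D=\lfloor(n^{1/S}/(16C_0s))^{1/3}\rfloor$, the largest admissible value. It is at least $64$ and of order $n^{1/(3S)}$ for large $n$, and the factor in front of $2^{-D}$ is a fixed polynomial in $D$. The values $S=1,3,7$ give the listed exponents, and $3S\le6s-3$.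

\emph{Consequence (b).} Take $D=\lfloor(\ln n)^2\rfloor$. Using $s\le\ln n$ and $S\le2s$, for large $n$
\[
S\ln(16C_0sD^3)\le2s\bigl(7\ln\ln n+\ln(16C_0)\bigr)\le16s\ln\ln n\le\ln n,
\]
so the hypothesis holds. Moreover $s2^s\le n^{\ln2}\ln n\le n$, $k=O(\ln\ln n)$ and $136s^2D^2\le136(\ln n)^6$. The bound is thus at most $n\,e^{O((\ln\ln n)^2)}\,2^{1-(\ln n)^2}$, uniformly in $s$, and since $2^{-(\ln n)^2}=n^{-(\ln2)\ln n}$ it is less than $n^{-c}$ for every $c$ and all large $n$. \qed

\begin{thebibliography}{9}

\bibitem{CDLS}
Xi Chen, Anindya De, Chin Ho Lee, Rocco A. Servedio,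
\emph{Trace reconstruction from local statistical queries},
arXiv:2407.11177 (2024).

\bibitem{DOS}
De, O'Donnell and Servedio, STOC 2017.

\bibitem{NP}
Nazarov and Peres, STOC 2017.

\end{thebibliography}
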